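# Generators of small height in $\mathfrak S_n$-extensions of $\mathbb Q$

## 1. The ratio of two roots of $x^3-x-1$

Let $f_3=x^3-x-1$. It has no rational root, since $f_3(1)=f_3(-1)=-1$, so it is irreducible. Its local maximum is at $-1/\sqrt3$, where its value is $\frac{2}{3\sqrt3}-1<0$. So $f_3$ has exactly one real root $\beta_1=\rho=1.3247\ldots$ and two complex conjugate roots $\beta_2,\beta_3=\overline{\beta_2}$. Let $K$ be the splitting field. Its Galois group is a transitive subgroup of $\mathfrak S_3$ containing a transposition (complex conjugation), so it is $\mathfrak S_3$, and $K$ has degree $6$.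

We look for a number that generates $K$ over $\mathbb Q$, and try $\gamma=\beta_3/\beta_1$. Its images under the Galois group are the six ratios $\beta_i/\beta_j$ with $i\ne j$. To see that they are distinct, look at absolute values. The product of the roots is $1$, so $|\beta_2|^2=\beta_2\beta_3=1/\rho$ and $|\beta_2|=|\beta_3|=\rho^{-1/2}$. Hence
$$\left|\frac{\beta_1}{\beta_2}\right|=\left|\frac{\beta_1}{\beta_3}\right|=\rho^{3/2},\qquad \left|\frac{\beta_2}{\beta_3}\right|=\left|\frac{\beta_3}{\beta_2}\right|=1,\qquad \left|\frac{\beta_2}{\beta_1}\right|=\left|\frac{\beta_3}{\beta_1}\right|=\rho^{-3/2}.$$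
Within the first and the last pair the two numbers differ because $\beta_2\neq\beta_3$. In the middle pair, equality would mean $\beta_2^2=\beta_3^2$, so $\beta_2=-\beta_3$, but $\beta_2+\beta_3=-\beta_1\ne0$. So $\gamma$ has six conjugates and generates $K$.

How complicated is $\gamma$? Multiply the absolute values of those conjugates that lie outside the unit circle: this gives $\rho^{3/2}\cdot\rho^{3/2}=\rho^3=\rho+1=2.3247\ldots$. Take the logarithm and divide by the degree: $\frac16\log\rho^3=\frac12\log\rho=0.1406\ldots$. This number is the height of $\gamma$, and it is small.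

For $n=2$, the golden ratio $\frac{1+\sqrt5}2$, a root of $x^2-x-1$, generates a field with group $\mathfrak S_2$ and has height $\frac12\log\frac{1+\sqrt5}{2}=0.2406\ldots$.

Now let $n$ grow. A generator of a field with group $\mathfrak S_n$ has $n!$ conjugates, all different. Must its height grow with $n$, or can it stay bounded?

## 2. A conjecture of Amoroso, and three theorems

**Definition (Mahler measure and height).** Let $\alpha\in\overline{\mathbb Q}$ have degree $d$ and conjugates $\alpha_1,\dots,\alpha_d$, and let $a$ be the leading coefficient of its minimal polynomial over $\mathbb Z$. Put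
$$M(\alpha)=|a|\prod_{i=1}^d\max(1,|\alpha_i|),\qquad h(\alpha)=\frac{\log M(\alpha)}d .$$

Section 1 computed $M(\beta_3/\beta_1)=\rho^3$. As another example, $2^{1/k}$ has minimal polynomial $x^k-2$, all its conjugates have absolute value $2^{1/k}$, so $M=2$ and $h(2^{1/k})=\frac{\log 2}k$.

Write $\log^+t=\max(0,\log t)$ for $t>0$ and $\log^+0=0$. We shall only compute heights of algebraic integers ($|a|=1$) lying in a Galois field $K\subset\mathbb C$ with group $G$. Let $\mathbb E$ denote the average over $\tau\in G$. As $\tau$ runs over $G$, the number $\tau\gamma$ runs over the $d$ conjugates of $\gamma$, each taken $|G|/d$ times. So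
$$h(\gamma)=\mathbb E\,\log^+|\tau\gamma|\qquad(\gamma\in K\text{ an algebraic integer}). \tag{1}$$
In particular $h(\sigma\gamma)=h(\gamma)$ for $\sigma\in G$.

The conjecture to be tested is due to Amoroso; the source of the problem is Jonathan Jenvrin, "On the height of some generators of galois extensions with big galois group", arXiv:2403.00500 (2024).

**Conjecture.** There is a function $c$, depending only on $d$, with $c(d)\to\infty$ as $d\to\infty$, such that for every $n$ and every $\alpha\in\overline{\mathbb Q}$ for which $\mathbb Q(\alpha)/\mathbb Q$ is Galois with group $\mathfrak S_n$ (so $d=[\mathbb Q(\alpha):\mathbb Q]=n!$) one has $h(\alpha)\ge c(d)$.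

It is supported by the following result of Amoroso, which covers the two most natural families of generators.

**Known result (Amoroso).** Let $\beta$ be an algebraic integer of degree $n\ge3$ with conjugates $\beta_1,\dots,\beta_n$ and $\mathrm{Gal}(\mathbb Q(\beta_1,\dots,\beta_n)/\mathbb Q)=\mathfrak S_n$, and let $a_1,\dots,a_n\in\mathbb Z$. (i) If $\beta$ is a unit, $\alpha=\beta_1^{a_1}\cdots\beta_n^{a_n}$ generates $\mathbb Q(\beta_1,\dots,\beta_n)$ if and only if the $a_i$ are pairwise distinct. (ii) $\alpha'=a_1\beta_1+\dots+a_n\beta_n$ generates $\mathbb Q(\beta_1,\dots,\beta_n)$ if and only if the $a_i$ are pairwise distinct. In both cases, for pairwise distinct $a_i$, the height is at least $f(n)$, where $f$ depends on $n$ alone and $f(n)\to\infty$.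

Nevertheless, the conjecture is false.

**Theorem A.** For every $n\ge2$ there is an algebraic integer $\alpha$ such that $\mathbb Q(\alpha)/\mathbb Q$ is Galois with group $\mathfrak S_n$ (so $\deg\alpha=n!$) and
$$h(\alpha)\le\sqrt5+\log20<5.24 .$$
Hence any $c$ with $h(\alpha)\ge c(d)$ for all such $\alpha$ satisfies $c(n!)<5.24$ for all $n\ge2$. So no such $c$ tends to infinity, even along a subsequence of the degrees $n!$.

The field is the splitting field of $x^n-x-1$. The theorem comes from a general criterion.

**Theorem A′.** Let $\beta$ be a unit of degree $n\ge2$, not a root of unity, with conjugates $\beta_1,\dots,\beta_n\in\mathbb C$. Let $K=\mathbb Q(\beta_1,\dots,\beta_n)$, and assume that $G=\mathrm{Gal}(K/\mathbb Q)$ acts $2$-transitively on the $\beta_i$. Put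
$$S=\sum_i(\log|\beta_i|)^2,\qquad s=\frac n2\sqrt{\frac{S}{n-1}},$$
and let $N$ be any integer with $N>2e^s$. Then $K$ has a generator over $\mathbb Q$, an algebraic integer, of height at most $s+\log(1+N)$.

Here $G$ is *$2$-transitive* if every ordered pair $(i,j)$ with $i\ne j$ can be moved to every other such pair by some element of $G$. For $n\ge2$ the group $\mathfrak S_n$ is $2$-transitive. The cyclic group of order $3$ acting on three points is transitive but not $2$-transitive, since it has three elements and there are six ordered pairs.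

**Theorem B.** For all large $n$, the splitting field of $x^n-x-1$ has a generator $\alpha_n$ over $\mathbb Q$ with
$$h(\alpha_n)\longrightarrow\frac{7\zeta(3)}{2\pi^2}=0.426\ldots\qquad(n\to\infty).$$

The exact $\liminf$ of the minimal height of an $\mathfrak S_n$-generator is not determined here; in particular, we do not decide whether it is positive.

## 3. Monomials in the conjugates: mean, variance, stabilizer

Keep the hypotheses of Theorem A′ and write $\tau\beta_i=\beta_{\tau(i)}$ for $\tau\in G$. Put $L_i=\log|\beta_i|$. For $a\in\mathbb Z^n$ put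
$$\gamma_a=\prod_i\beta_i^{a_i},\qquad X_a(\tau)=\log|\tau\gamma_a|=\sum_ia_iL_{\tau(i)},\qquad \bar a=\frac1n\sum_i a_i .$$
Since the $\beta_i$ are units, each $\gamma_a$ is a unit, in particular an algebraic integer. Clearly $\gamma_a\gamma_b=\gamma_{a+b}$. The group acts by permuting exponents:
$$\sigma\gamma_a=\prod_i\beta_{\sigma(i)}^{a_i}=\prod_j\beta_j^{a_{\sigma^{-1}(j)}}=\gamma_{a\circ\sigma^{-1}} .$$
We regard $X_a$ as a random variable, with $\tau$ uniform in $G$. Two-transitivity is exactly what makes its variance computable.

**Lemma 1.** We have $S>0$, and for every $a\in\mathbb Z^n$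
$$\mathbb EX_a=0,\qquad \mathbb EX_a^2=\frac S{n-1}\sum_i(a_i-\bar a)^2. \tag{2}$$
Consequently:

1. $h(\gamma_a)=\frac12\mathbb E|X_a|\le\frac12(\mathbb EX_a^2)^{1/2}$.
2. If $\gamma_a$ is a root of unity, then $a$ is a constant vector.
3. If $\sigma\gamma_a=\gamma_a$ with $\sigma\in G$, then $a\circ\sigma^{-1}=a$.

*Proof.* If $S$ were $0$, all conjugates of the algebraic integer $\beta$ would have absolute value $1$, and by Kronecker's theorem $\beta$ would be a root of unity. So $S>0$. Since $\beta$ is a unit, $\prod|\beta_i|=1$, that is, $\sum L_i=0$.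

Put $c_i=a_i-\bar a$, so $\sum c_i=0$. Since $\sum_iL_{\tau(i)}=0$, we have $X_a(\tau)=\sum_ic_iL_{\tau(i)}$. By transitivity, $\tau(i)$ is uniformly distributed, so $\mathbb EL_{\tau(i)}=\frac1n\sum_kL_k=0$ and $\mathbb EL_{\tau(i)}^2=S/n$. The first of these gives $\mathbb EX_a=0$. For $i\ne j$, by $2$-transitivity, $(\tau(i),\tau(j))$ is uniform among ordered pairs of distinct indices, so
$$\mathbb EL_{\tau(i)}L_{\tau(j)}=\frac1{n(n-1)}\sum_{k\ne l}L_kL_l=\frac{(\sum L_k)^2-S}{n(n-1)}=-\frac S{n(n-1)} .$$
From $(\sum c_i)^2=0$ we get $\sum_{i\ne j}c_ic_j=-\sum c_i^2$. Therefore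
$$\mathbb EX_a^2=\frac Sn\sum_ic_i^2-\frac S{n(n-1)}\sum_{i\ne j}c_ic_j=\left(\frac Sn+\frac S{n(n-1)}\right)\sum_ic_i^2=\frac S{n-1}\sum_ic_i^2 .$$

For (1), equation (1) gives $h(\gamma_a)=\mathbb EX_a^+$, where $X^+=\max(X,0)=\frac12(|X|+X)$. Since $\mathbb EX_a=0$, this is $\frac12\mathbb E|X_a|$, and Cauchy–Schwarz gives the inequality.

For (2), if $\gamma_a$ is a root of unity, all $|\tau\gamma_a|=1$, so $X_a=0$ identically and (2) with $S>0$ gives $\sum(a_i-\bar a)^2=0$.

For (3), $\sigma\gamma_a=\gamma_a$ means $\gamma_{a\circ\sigma^{-1}-a}=1$. By part (2), $a\circ\sigma^{-1}-a$ is constant. The sum of its entries is $0$, so it is the zero vector. $\square$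

*Check on $x^3-x-1$.* Put $\ell=\log\rho$. Then $L=(\ell,-\frac\ell2,-\frac\ell2)$ and $S=\frac32\ell^2$. Take $a=(0,1,2)$. Since $\beta_1\beta_2\beta_3=1$, $\gamma_a=\beta_2\beta_3^2=\beta_3/\beta_1$, the number of Section 1. The values of $X_a$ are $0,0,\frac32\ell,\frac32\ell,-\frac32\ell,-\frac32\ell$, so $\mathbb EX_a^2=\frac32\ell^2$. Formula (2) gives $\frac S2\cdot2=\frac32\ell^2$, in agreement, and $\frac12\mathbb E|X_a|=\frac12\ell$ is the height found there.

## 4. One monomial needs $n$ different exponents

Suppose $G=\mathfrak S_n$. The sensible first attempt is to use a single monomial $\gamma_a$. Which ones generate $K$? If $a_i=a_j$ with $i\neq j$, the transposition $(i\,j)$ fixes $\gamma_a$. If the $a_i$ are pairwise distinct, Lemma 1(3) says only $\sigma=1$ fixes it. So we need $n$ distinct integers as exponents, and we want their spread $\sum(a_i-\bar a)^2$ small.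

But $n$ distinct integers are forced to spread. Order them increasingly, so that $|a_i-a_j|\ge|i-j|$. Then
$$\sum_i(a_i-\bar a)^2=\frac1n\sum_{i<j}(a_i-a_j)^2\ge\frac1n\sum_{i<j}(i-j)^2=\sum_{i=1}^n\left(i-\tfrac{n+1}2\right)^2=\frac{n(n^2-1)}{12},$$
with equality for $a=(1,2,\dots,n)$. The best bound that Lemma 1(1) can give for a generating monomial is therefore $\frac12\sqrt{S\,n(n+1)/12}$. For the polynomials used below we shall prove $S\le10/n$, and with that estimate the bound is of order $\sqrt n$. This is where the attempt stops. Moreover the loss is not caused by Cauchy–Schwarz: by the known result of Section 2, the heights of such monomials really do tend to infinity, whatever $\beta$ is. The linear forms $\sum a_i\beta_i$ fail in the same way.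

The cost comes from asking one exponent vector to tell all $n$ indices apart. Two vectors can share this work. Write $i-1$ in base $m=\lceil\sqrt n\rceil$, and let $a_i$, $b_i$ be the two digits. Each vector takes only about $\sqrt n$ values, so its spread is of order $n\cdot n$ instead of $n^3$, yet the pair $(a_i,b_i)$ determines $i$. So $\gamma_a$ and $\gamma_b$ together have trivial stabilizer, and together they generate $K$.

They must be combined into one number. A product is useless: $\gamma_a^k\gamma_b^l=\gamma_{ka+lb}$ is again a monomial. So take a sum. The plain sum $\gamma_a+\gamma_b$ does not always work. For $n=4$, $m=2$ the digit vectors are $a=(0,1,0,1)$ and $b=(0,0,1,1)$, so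
$$\gamma_a+\gamma_b=\beta_2\beta_4+\beta_3\beta_4=\beta_4(\beta_2+\beta_3),$$
which is fixed by the transposition $(2\,3)$: it exchanges the two digits, hence the two monomials. What saves the sum is an integer weight, $\gamma_a+N\gamma_b$. If some $\sigma$ fixes this, then $\sigma\gamma_a-\gamma_a$ is divisible by $N$. A nonzero algebraic integer divisible by $N$ has large conjugates on average, while $\sigma\gamma_a-\gamma_a$ has small ones, since $h(\gamma_a)$ is bounded. So a bounded $N$ is enough, and it costs only a bounded amount of height.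

## 5. Two digits and an integer weight: proof of Theorem A′

**Step 1: choose two exponent vectors of small spread that separate the indices.** Let $m=\lceil\sqrt n\rceil$ and write
$$i-1=a_i+mb_i,\qquad 0\le a_i\le m-1\qquad(1\le i\le n).$$
Since $i-1\le n-1<m^2$, also $0\le b_i\le m-1$. The pairs $(a_i,b_i)$ are pairwise distinct. The mean minimizes the sum of squared deviations, and $m-1<\sqrt n$, so
$$\sum_i(a_i-\bar a)^2\le\sum_i\left(a_i-\tfrac{m-1}2\right)^2\le\frac{n(m-1)^2}4\le\frac{n^2}4 ,$$
and the same holds for $b$. By (2), $\mathbb EX_a^2\le\frac{S}{n-1}\cdot\frac{n^2}4=s^2$, and likewise for $b$. Lemma 1(1) gives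
$$h(\gamma_a)\le\frac s2,\qquad h(\gamma_b)\le\frac s2. \tag{3}$$

**Step 2: define the generator and bound its height.** Put $\alpha=\gamma_a+N\gamma_b$, an algebraic integer in $K$. For complex $x,y$,
$$|x+Ny|\le(1+N)\max(|x|,|y|)\le(1+N)\max(1,|x|)\max(1,|y|),$$
so $\log^+|x+Ny|\le\log(1+N)+\log^+|x|+\log^+|y|$. Apply this with $x=\tau\gamma_a$, $y=\tau\gamma_b$ and average over $\tau$. By (1) and (3),
$$h(\alpha)\le\log(1+N)+h(\gamma_a)+h(\gamma_b)\le s+\log(1+N).$$

**Step 3: show that an automorphism fixing $\alpha$ fixes both monomials.** Let $\sigma\in G$ with $\sigma\alpha=\alpha$. Rearranging,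
$$\delta:=\sigma\gamma_a-\gamma_a=N(\gamma_b-\sigma\gamma_b).$$
Suppose $\delta\ne0$. Then $\delta/N=\gamma_b-\sigma\gamma_b$ is a nonzero algebraic integer, so $\prod_{\tau\in G}|\tau(\delta/N)|$, the absolute value of its norm from $K$ to $\mathbb Q$, is a positive integer. So it is at least $1$, and
$$\mathbb E\log|\tau\delta|\ge\log N .$$
On the other hand $|\tau\delta|\le|\tau\sigma\gamma_a|+|\tau\gamma_a|\le2\max(1,|\tau\sigma\gamma_a|)\max(1,|\tau\gamma_a|)$, so
$$\mathbb E\log|\tau\delta|\le\log2+h(\sigma\gamma_a)+h(\gamma_a)=\log2+2h(\gamma_a)\le\log2+s .$$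
Together $N\le2e^s$, contrary to the choice of $N$. So $\delta=0$, that is, $\sigma\gamma_a=\gamma_a$ and $\sigma\gamma_b=\gamma_b$.

**Step 4: conclude that $\alpha$ generates $K$.** By Lemma 1(3), $a\circ\sigma^{-1}=a$ and $b\circ\sigma^{-1}=b$, so $(a_{\sigma^{-1}(i)},b_{\sigma^{-1}(i)})=(a_i,b_i)$ for all $i$. The pairs are distinct, so $\sigma^{-1}(i)=i$ for all $i$ and $\sigma=1$. Thus $\alpha$ has trivial stabilizer in $G$, and $\mathbb Q(\alpha)=K$ by Galois theory. $\square$

To deduce Theorem A we need, for every $n$, a unit $\beta$ with group $\mathfrak S_n$ and $s$ bounded. Since $s^2=\frac{n^2S}{4(n-1)}$, this means $S=O(1/n)$: all conjugates must be close to the unit circle in the mean-square sense. A root of $x^n=x+1$ satisfies $\log|\beta|=\frac1n\log|1+\beta|$. If $\log|1+\beta|$ is of bounded size on average, each $L_i$ is of size $1/n$ and $S$ is of size $n\cdot n^{-2}=1/n$, exactly what is needed.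

## 6. The Galois group of $x^n-x-1$

Let $f_n=x^n-x-1$ with $n\ge2$. Once irreducibility is known (Lemma 2 below), each root $\beta_i$ is a unit, because the constant term is $-1$. Also, $f_n(1)=-1<0<2^n-3=f_n(2)$, so there is a real root greater than $1$, and the roots are not roots of unity.

**Lemma 2 (Selmer).** $f_n$ is irreducible over $\mathbb Q$ for every $n\ge2$.

The reference is E. Selmer, *On the irreducibility of certain trinomials*, Math. Scand. 4 (1956). Here is a complete argument.

*Proof.* For $n=2$ there is no rational root, as $f_2(1)=f_2(-1)-2=-1$. Let $n\ge3$. The plan is to find an integer that is additive over factors, equals $1$ for $f_n$, and is at least $1$ for every nonconstant factor. For a monic $g\in\mathbb Z[x]$ with $g(0)=\pm1$ let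
$$T(g)=\sum_z\left(z-\frac1z\right),$$
the sum over the roots $z$ of $g$ with multiplicity. The sums $\sum z$ and $\sum 1/z$ are integers (for the second, divide the coefficient of $x$ by $-g(0)=\mp1$), so $T(g)\in\mathbb Z$. For $f_n$ we have $\sum z=0$, as $n\ge3$, and $\sum1/z=-\frac{-1}{-1}=-1$. So $T(f_n)=1$.

Let $z=re^{i\theta}$ be a root of $f_n$. Then $r^{2n}=|z+1|^2=r^2+2r\cos\theta+1$, so $2\cos\theta=\frac{r^{2n}-r^2-1}r$ and
$$2\,\mathrm{Re}\left(z-\frac1z\right)=2\left(r-\frac1r\right)\cos\theta=\left(1-\frac1{r^2}\right)(r^{2n}-r^2-1)=(r^2-1)(r^{2n-2}-1)+\frac1{r^2}-1 .$$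
The product $(r^2-1)(r^{2n-2}-1)$ is nonnegative, and it is positive if $r\neq1$. In fact $r=1$ does not occur: if $|z|=1$ then $|z+1|=|z|^n=1$, so $2\cos\theta=-1$ and $z=e^{\pm2\pi i/3}$. Then $z^n$ is a cube root of unity, but $z+1=e^{\pm\pi i/3}$ is not. Hence $2\,\mathrm{Re}(z-1/z)>\frac1{r^2}-1$ for every root.

Suppose $f_n=g_1g_2$ with $g_1,g_2\in\mathbb Z[x]$ monic and nonconstant (Gauss's lemma). Then $g_j(0)=\pm1$, so the product of the absolute values $r$ of the roots of $g_j$ is $1$. The arithmetic–geometric mean inequality gives $\sum\frac1{r^2}\ge\deg g_j$. So $2T(g_j)>\sum(\frac1{r^2}-1)\ge0$, and $T(g_j)\ge1$ because it is an integer. Then $T(f_n)=T(g_1)+T(g_2)\ge2$, a contradiction. $\square$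

Recall that if $\mathfrak P$ is a prime of $K$ above $p$, the *inertia group* $I(\mathfrak P)$ consists of those $\sigma\in G$ with $\sigma x\equiv x\pmod{\mathfrak P}$ for all $x\in\mathcal O_K$, and $|I(\mathfrak P)|$ is the ramification index of $\mathfrak P$ over $p$. For example, in $\mathbb Q(\sqrt5)$ with $\mathfrak P=(\sqrt5)$, conjugation sends the golden ratio $\frac{1+\sqrt5}2$ to $\frac{1-\sqrt5}2$, which differs from it by $\sqrt5\in\mathfrak P$. So $I(\mathfrak P)$ is the whole group: the two roots of $x^2-x-1$ coincide modulo $\mathfrak P$.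

**Lemma 3.** The Galois group of $f_n$ over $\mathbb Q$ is $\mathfrak S_n$ for every $n\ge2$.

This is well known; see Serre, *Topics in Galois Theory*, §4.4.

*Proof.* **Step 1: modulo any prime, $f_n$ has at most one multiple root, and that root is double.** Let $\xi\in\overline{\mathbb F}_p$ be a multiple root of $f_n$ modulo $p$. Then $\xi^n=\xi+1$ and $n\xi^{n-1}=1$. The second equation shows $p\nmid n$ and $\xi\ne0$. Multiplying it by $\xi$ gives $\xi=n\xi^n=n(\xi+1)$, that is, $(n-1)\xi=-n$. If $p$ divided $n-1$, this would give $p\mid n$, which is excluded. So $p\nmid n-1$ and $\xi=-n/(n-1)$ is unique. Finally $f_n''(\xi)=n(n-1)\xi^{n-2}\ne0$, so the multiplicity is not $3$ or more.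

**Step 2: every element of an inertia group is the identity or a transposition.** Let $\sigma\in I(\mathfrak P)$ with $\mathfrak P\mid p$. The reductions of $\beta_1,\dots,\beta_n$ modulo $\mathfrak P$ are the roots of $f_n$ modulo $p$ with multiplicity, and $\sigma\beta_i\equiv\beta_i$. If the reduction of $\beta_i$ is a simple root, no other $\beta_j$ has the same reduction, so $\sigma\beta_i=\beta_i$. By Step 1 at most two of the $\beta_i$ remain, so $\sigma$ is the identity or exchanges those two.

**Step 3: the inertia groups generate $G$.** Let $H$ be the subgroup generated by all inertia groups, and $F=K^H$. For a prime $\mathfrak P$ of $K$, its inertia group in $K/F$ is $I(\mathfrak P)\cap H=I(\mathfrak P)$. So the ramification index of $\mathfrak P$ over $F$ equals that over $\mathbb Q$, and $F/\mathbb Q$ is unramified at the prime below $\mathfrak P$. Thus $F/\mathbb Q$ is unramified at all primes, and by Minkowski's theorem $F=\mathbb Q$, that is, $H=G$.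

**Step 4: a transitive group generated by transpositions is $\mathfrak S_n$.** $G$ is transitive by Lemma 2 and generated by transpositions by Steps 2 and 3. Write $i\sim j$ if $i=j$ or $(i\,j)\in G$. This is an equivalence relation, because $(i\,k)=(i\,j)(j\,k)(i\,j)$ for distinct $i,j,k$. Each transposition in $G$ maps every class to itself, so $G$ does too. By transitivity there is one class, so $G$ contains all transpositions and $G=\mathfrak S_n$. $\square$

## 7. The roots of $x^n-x-1$ are close to the unit circle

**Lemma 4.** For $f_n$ with $n\ge2$: $S=\sum_i(\log|\beta_i|)^2\le10/n$.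

*Proof.* Put $w_i=1+\beta_i$. From $\beta_i^n=w_i$ we get $w_i\neq0$ and $\log|\beta_i|=\frac1n\log|w_i|$. So it suffices to show
$$\sum_i\log^2|w_i|\le10\,n. \tag{4}$$
There are two ways for a term to be large: $|w_i|$ large, which is easily excluded, and $|w_i|$ near $0$, that is, $\beta_i$ near $-1$. For the second we must count how many $w_i$ can be near $0$.

**Step 1: the terms with $|w_i|\ge1$.** If $|\beta_i|\ge2$, then $|\beta_i|^n\ge2|\beta_i|>|\beta_i|+1\ge|w_i|$, contradicting $\beta_i^n=w_i$. So $|\beta_i|<2$ and $|w_i|<3$. These terms contribute at most $n\log^23\le1.21\,n$.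

**Step 2: count the small $w_i$.** The $w_i$ are the roots of $g(w)=f_n(w-1)=(w-1)^n-w$, and $|g(0)|=1$. Let $N(r)=\#\{i:|w_i|\le r\}$ for $r>0$ (this $N(\cdot)$ is a counting function, not the weight of Section 5). Jensen's formula on the disk of radius $R$ says
$$\log|g(0)|+\sum_{|w_i|<R}\log\frac R{|w_i|}=\frac1{2\pi}\int_0^{2\pi}\log|g(Re^{it})|\,dt .$$
Take $R=er$. All terms on the left are nonnegative, and each $w_i$ with $|w_i|\le r$ contributes at least $\log e=1$. So
$$N(r)\le\sum_{|w_i|\le r}\log\frac{er}{|w_i|}\le\max_{|w|=er}\log|g(w)|\le\log\big((1+er)^n+er\big).$$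
Since $er\le(1+er)^n$ and $\log(1+er)\le er$,
$$N(r)\le\log2+enr. \tag{5}$$
In particular, $N(r)$ being an integer, $N(r)=0$ as soon as $\log2+enr<1$, that is, for
$$r<r_0:=\frac{1-\log2}{en},\qquad\frac1{r_0}\le8.86\,n .$$

**Step 3: integrate the count.** For $0<t\le1$ we have $\log^2(1/t)=\int_t^1\frac{2\log(1/r)}r\,dr$. Sum this over $t=|w_i|<1$ and exchange sum and integral: the number of $i$ with $|w_i|\le r$ is $N(r)$, so
$$\sum_{|w_i|<1}\log^2|w_i|=\int_0^1N(r)\,\frac{2\log(1/r)}r\,dr=\int_{r_0}^1N(r)\,\frac{2\log(1/r)}r\,dr .$$
Insert (5). The part $enr$ contributes at most $2en\int_0^1\log\frac1r\,dr=2en\le5.44\,n$. The part $\log2$ contributes $\log2\cdot\log^2\frac1{r_0}\le0.6932\,\log^2(8.86\,n)$.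

It remains to compare the last quantity with $n$. The derivative of $\log^2(8.86x)/x$ is $\frac{(2-\log(8.86x))\log(8.86x)}{x^2}$, which is negative for $8.86x>e^2$, in particular for $x\ge2$. So for $n\ge2$ the quotient $\log^2(8.86n)/n$ is at most its value at $n=2$, which is $\frac12\log^2(17.72)\le4.14$. The part $\log 2$ therefore contributes at most $0.6932\cdot4.14\,n\le2.88\,n$.

**Step 4: add up.** The sum in (4) is at most $(1.21+5.44+2.88)\,n=9.53\,n\le10\,n$. $\square$

*Check.* For $n=2$, $S=2\log^2\frac{1+\sqrt5}2=0.463\ldots\le5$; for $n=3$, $S=\frac32\log^2\rho=0.118\ldots\le\frac{10}3$.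

## 8. Proof of Theorem A

Apply Theorem A′ to a root $\beta$ of $f_n$. It is a unit, of degree $n$ by Lemma 2, not a root of unity, and its group is $\mathfrak S_n$ by Lemma 3, which is $2$-transitive for $n\ge2$. By Lemma 4,
$$s^2=\frac{n^2S}{4(n-1)}\le\frac{10\,n}{4(n-1)}\le5,$$
because $\frac n{n-1}\le2$. So $2e^s\le2e^{\sqrt5}<18.8$, and $N=19$ is allowed. The resulting $\alpha$ generates the splitting field of $f_n$, which is Galois with group $\mathfrak S_n$, and
$$h(\alpha)\le\sqrt5+\log20=5.231\ldots<5.24 .$$
If $c$ satisfies $h(\alpha)\ge c(d)$ for all $\mathfrak S_n$-generators, then $c(n!)<5.24$ for every $n\ge2$, so $c$ does not tend to infinity, even along a subsequence of the degrees $n!$. The conjecture is disproved. $\square$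

For $n=2$ the recipe has $a=(0,1)$, $b=(0,0)$ and returns $\alpha=\beta_2+19$. Both conjugates exceed $1$ and their product is $f_2(-19)=379$, so $h(\alpha)=\frac12\log379=2.96\ldots$, below the bound. The generator $\beta_2$ itself has height $0.24\ldots$, so the construction is not economical for small $n$; what matters is uniformity in $n$.

## 9. Three digits, and the constant $7\zeta(3)/(2\pi^2)$

The weight $N$ accounts for much of the bound $5.24$. It can be removed if the heights of the monomials tend to $0$, because sums of numbers of very small height obey very few relations. With two digits, Lemmas 1 and 4 bound $\mathbb EX_a^2$ only by a constant. With $k$ digits, entries are smaller than $n^{1/k}$ up to a constant factor, and the bound has order $\frac1{n^2}\cdot n\cdot n^{2/k}=n^{2/k-1}$. The least $k$ for which this tends to $0$ is $k=3$. So we use three monomials. The example $n=4$ of Section 4 warns that a permutation may exchange monomials; we prevent this by multiplying the digits by $1,2,4$.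

### Two theorems on points of small height, and an integral

A *subtorus* $H$ of $\mathbb G_m^k$ is a connected algebraic subgroup, possibly trivial. A *torsion coset* is a translate $\eta H$ with $\eta$ a point whose coordinates are roots of unity. For example, $\{x_1+x_2=x_3+x_4\}\subset\mathbb G_m^4$ contains the subtorus $\{x_1=x_3,\ x_2=x_4\}$ and the torsion coset $\{x_1=-x_2,\ x_3=-x_4\}=(1,-1,1,-1)\cdot\{x_1=x_2,\ x_3=x_4\}$.

**Zhang's theorem** (S. Zhang, *Positive line bundles on arithmetic varieties*, J. AMS 8 (1995); also Bombieri–Zannier, IMRN 1995). If $V\subset\mathbb G_m^k$ is a closed subvariety over $\overline{\mathbb Q}$, there is $\varepsilon>0$ such that every $P\in V(\overline{\mathbb Q})$ with $\sum_jh(P_j)<\varepsilon$ lies in a torsion coset $\eta H\subset V$.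

A sequence $P_n\in(\overline{\mathbb Q}^*)^k$ is *strict* if each proper algebraic subgroup of $\mathbb G_m^k$ contains $P_n$ for only finitely many $n$. For example, $(2^{1/n},2^{1/n})$ is not strict, since it stays in $\{x_1=x_2\}$. But $(2^{1/n},3^{1/n})$ is strict: a proper algebraic subgroup lies in some $\{x_1^{k_1}x_2^{k_2}=1\}$ with $(k_1,k_2)\neq0$, and $2^{k_1/n}3^{k_2/n}\ne1$.

**Bilu's theorem** (Y. Bilu, *Limit distribution of small points on algebraic tori*, Duke Math. J. 89 (1997)). If $P_n\in(\overline{\mathbb Q}^*)^k$ has height tending to $0$ and the sequence is strict, then the uniform probability measures on the Galois orbits of the $P_n$ converge weakly, against bounded continuous functions on $(\mathbb C^*)^k$, to the Haar measure of $(S^1)^k$, where $S^1$ is the unit circle.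

The height of a point may be taken to be the sum of the heights of its coordinates, as in Zhang's theorem. Finally, the logarithmic Mahler measure $m(P)$ of a nonzero polynomial $P$ in $k$ variables is $\int_{(S^1)^k}\log|P|$ for the Haar probability measure; for instance $m(x-2)=\log 2$ by Jensen's formula. We use Smyth's evaluation (C. J. Smyth, *On measures of polynomials in several variables*, Bull. Austral. Math. Soc. 23 (1981)):
$$m(1+x+y+z)=\frac{7\zeta(3)}{2\pi^2}.$$

### Proof of Theorem B

Let $K$ and $\beta_i$ come from $f_n$, so $G=\mathfrak S_n$.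

**Step 1: define the three monomials.** Let $m=\lceil n^{1/3}\rceil$ and write
$$i-1=u_i+mv_i+m^2w_i,\qquad 0\le u_i,v_i,w_i\le m-1,$$
which is possible because $i-1\le n-1<m^3$. (These $w_i$ are digits; the $w_i$ of Section 7 do not occur again.) Put
$$a_i=u_i,\qquad b_i=2v_i,\qquad c_i=4w_i,\qquad\alpha_n=\gamma_a+\gamma_b+\gamma_c .$$

**Step 2: rule out coincidences between different monomials.** Call $\max-\min$ of the entries of a vector its range. Since $m-1<n^{1/3}$, we have $n-1\ge(m-1)^3$. Take $n$ so large that $m\ge6$. The digit $u$ takes the values $0$ and $m-1$. The digit $v$ takes the values $0$ and $m-1$, because $m(m-1)\le(m-1)^3\le n-1$. The digit $w$ takes the value $0$ and a value at least $m-3$, because $(m-1)^3=m^3-3m^2+3m-1\ge m^2(m-3)$. So the range of $a$ is $m-1$, that of $b$ is $2(m-1)$, and that of $c$ is at least $4(m-3)$. Since $m\ge6$, $4(m-3)>2(m-1)$. The three ranges are distinct.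

Let $\sigma\in G$. Each of $\gamma_a,\gamma_b,\gamma_c,\sigma\gamma_a,\sigma\gamma_b,\sigma\gamma_c$ is a monomial $\gamma_{e'}$, where $e'$ is $a$, $b$ or $c$ with its entries possibly permuted. If the ratio of two of them is a root of unity, Lemma 1(2) says their exponent vectors differ by a constant vector. Ranges do not change under permuting entries or adding constants, so both come from the same letter. Hence:

($*$) If the ratio of two of the six numbers $\gamma_a,\gamma_b,\gamma_c,\sigma\gamma_a,\sigma\gamma_b,\sigma\gamma_c$ at different positions in this list is a root of unity, then the two are $\gamma_e$ and $\sigma\gamma_e$ for the same $e\in\{a,b,c\}$.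

**Step 3: the heights of the three monomials tend to $0$.** All entries lie in $[0,4(m-1)]$ and $(m-1)^2<n^{2/3}$. So for $e\in\{a,b,c\}$ we have $\sum(e_i-\bar e)^2\le\sum e_i^2\le16\,n\cdot n^{2/3}$. By (2) and Lemma 4,
$$\mathbb EX_e^2\le\frac S{n-1}\cdot16\,n\cdot n^{2/3}\le\frac{160\,n^{2/3}}{n-1}\longrightarrow0,$$
and $h(\gamma_e)\to0$ by Lemma 1(1).

**Step 4: $\alpha_n$ generates $K$ for large $n$.** Let $V=\{x_1+x_2+x_3=x_4+x_5+x_6\}\subset\mathbb G_m^6$ and let $\varepsilon>0$ be as in Zhang's theorem; it depends on nothing else. Let $n$ be so large that, besides $m\ge6$, $2(h(\gamma_a)+h(\gamma_b)+h(\gamma_c))<\varepsilon$. Suppose $\sigma\in G$ and $\sigma\alpha_n=\alpha_n$. Then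
$$P=(\gamma_a,\gamma_b,\gamma_c,\sigma\gamma_a,\sigma\gamma_b,\sigma\gamma_c)\in V,\qquad\sum_jh(P_j)=2(h(\gamma_a)+h(\gamma_b)+h(\gamma_c))<\varepsilon,$$
so $P\in\eta H\subset V$ for some torsion coset. Let $\chi_j=x_j|_H$ be the restricted coordinate characters, and let $\epsilon_j=1$ for $j\le3$, $\epsilon_j=-1$ for $j\ge4$. The inclusion $\eta H\subset V$ says
$$\sum_{j=1}^6\epsilon_j\eta_j\chi_j=0\quad\text{on }H .$$
Group the indices into classes with equal $\chi_j$. Distinct characters are linearly independent, so $\sum_{j\in C}\epsilon_j\eta_j=0$ for each class $C$. No $\eta_j$ is $0$, so each class has at least two elements.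

Write $P=\eta t$ with $t\in H$. If $j,k$ are in the same class, then $P_j/P_k=\eta_j\chi_j(t)/(\eta_k\chi_k(t))=\eta_j/\eta_k$ is a root of unity. By ($*$), any two different indices in one class form one of the pairs $\{1,4\},\{2,5\},\{3,6\}$. So a class cannot have three elements, and the classes are exactly these three pairs. The vanishing sums read $\eta_1=\eta_4$, $\eta_2=\eta_5$, $\eta_3=\eta_6$. Hence $P_1=P_4$, $P_2=P_5$, $P_3=P_6$: $\sigma$ fixes $\gamma_a$, $\gamma_b$ and $\gamma_c$. By Lemma 1(3), $\sigma$ preserves the digits $(u_i,v_i,w_i)$ of every index $i$. These determine $i$, so $\sigma=1$. Thus $\mathbb Q(\alpha_n)=K$.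

**Step 5: the points $P_n=(\gamma_a,\gamma_b,\gamma_c)$ form a strict sequence.** (From here on $P_n$ denotes this point of $\mathbb G_m^3$.) A proper algebraic subgroup of $\mathbb G_m^3$ is contained in some $\{x_1^{k_1}x_2^{k_2}x_3^{k_3}=1\}$ with $k\in\mathbb Z^3$, $k\ne0$. The monomial takes the value $\gamma_e$ at $P_n$, where $e=k_1a+k_2b+k_3c$. For $m\ge6$ the indices $2$, $1+m$, $1+m^2$ are at most $n$, because $m^2\le(m-1)^3\le n-1$, and
$$e_2-e_1=k_1,\qquad e_{1+m}-e_1=2k_2,\qquad e_{1+m^2}-e_1=4k_3 .$$
One of these is nonzero, so $e$ is not constant and $\gamma_e\ne1$ by Lemma 1(2). So for every $n$ with $m\ge6$, $P_n$ lies in no proper algebraic subgroup, and the sequence is strict. By Step 3 its height tends to $0$, so Bilu's theorem applies. The average over the Galois orbit of $P_n$ is the average $\mathbb E$ over $\tau\in G$, because every point of the orbit is $\tau P_n$ for equally many $\tau$.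

**Step 6: replace the unbounded test function by a bounded one.** Let $\varphi(x,y,z)=\log^+|x+y+z|$, a continuous function. By (1), $h(\alpha_n)=\mathbb E\,\varphi(\tau P_n)$, but $\varphi$ is unbounded, so Bilu's theorem does not apply to it directly. Put $T=\log3$. As in Step 2 of Section 5,
$$\varphi(x,y,z)\le T+\log^+|x|+\log^+|y|+\log^+|z| .$$
Since $\varphi-\min(\varphi,T)=\max(\varphi-T,0)$, it follows that
$$0\le\mathbb E\big(\varphi-\min(\varphi,T)\big)(\tau P_n)\le h(\gamma_a)+h(\gamma_b)+h(\gamma_c)\longrightarrow0 .$$
Bilu's theorem applied to the bounded continuous function $\min(\varphi,T)$, which equals $\varphi$ on $(S^1)^3$, gives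
$$h(\alpha_n)\longrightarrow\int_{(S^1)^3}\log^+|x+y+z| .$$

**Step 7: evaluate the integral.** For $A\in\mathbb C$, Jensen's formula gives $\int_{S^1}\log|A+w|=\log^+|A|$ (for $A=0$ both sides are $0$). Take $A=x+y+z$ and integrate over $x,y,z$. The order of integration is irrelevant by Tonelli's theorem, since $\log4-\log|x+y+z+w|\ge0$. So
$$\int_{(S^1)^3}\log^+|x+y+z|=\int_{(S^1)^4}\log|x+y+z+w| .$$
Since $|w|=1$, we may divide by $w$: $|x+y+z+w|=|x/w+y/w+z/w+1|$. For fixed $w$, the map $(x,y,z)\mapsto(x/w,y/w,z/w)$ preserves the Haar measure. So the integral equals $m(1+x+y+z)=\frac{7\zeta(3)}{2\pi^2}$ by Smyth's evaluation, and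
$$h(\alpha_n)\longrightarrow\frac{7\zeta(3)}{2\pi^2}=0.426\ldots .\qquad\square$$

For each $n\ge2$, the heights of $\mathfrak S_n$-generators have a minimum, by Northcott's theorem (there are only finitely many algebraic numbers of given degree and bounded height). Theorem B shows that the $\limsup$ of this minimum, as $n\to\infty$, is at most $7\zeta(3)/(2\pi^2)<0.43$.
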